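\title{Martin's axiom, liftings into $\ell_\infty$, and twisted sums of $c_0$ and $C(K)$}

\begin{abstract}
Assume Martin's axiom $\mathsf{MA}(\kappa)$. We prove that every bounded operator $T$ from a closed subspace of $\ell_\infty$ of density at most $\kappa$ into $\ell_\infty/c_0$ lifts to an operator into $\ell_\infty$ of norm at most $3\|T\|$. Consequently, under $\mathsf{MA}(\omega_1)$ every twisted sum of $c_0$ and $C(K)$ is trivial whenever $K$ is a separable compact space of weight $\omega_1$, so $\mathsf{ZFC}$, if consistent, does not prove that such a space with a nontrivial twisted sum exists. This answers a question of Marciszewski and Plebanek. We also show that the constant $3$ is sharp and that, under $\mathsf{MA}(\kappa)$, a Banach space of density at most $\kappa$ has only trivial twisted sums with $c_0$ if and only if it is isomorphic to a subspace of $\ell_\infty$.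
\end{abstract}

\section{Introduction}\label{sec:intro}

Banach spaces are real, operators are bounded linear maps, and compact spaces are Hausdorff. For a compact space $K$, $C(K)$ is the Banach space of continuous real functions on $K$ with the supremum norm. The space $K$ is \emph{separable} if it has a countable dense subset, and its \emph{weight} $w(K)$ is the least cardinality of a base of its topology. The \emph{density} $\operatorname{dens}Y$ of a Banach space $Y$ is the least cardinality of a dense subset.

A \emph{twisted sum of $c_0$ and $Y$} is a Banach space $X$ with a closed subspace $Z$ isomorphic to $c_0$ such that $X/Z$ is isomorphic to $Y$. It is \emph{trivial} if $Z$ is complemented in $X$, that is, if $Z$ is the range of a bounded linear projection on $X$, and \emph{nontrivial} otherwise. In a trivial twisted sum $X$ splits as $c_0\oplus Y$ along $Z$. To ask whether $Y$ has a nontrivial twisted sum with $c_0$ is thus to ask whether a subspace $c_0$ and a quotient $Y$ can be assembled in any way other than side by side.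

For $Y=C(K)$ three cases are settled in $\mathsf{ZFC}$. If $K$ has countable weight, then $C(K)$ is separable and every twisted sum is trivial (Proposition~\ref{prop:separable} and Lemma~\ref{lem:CK}). If $K$ may be nonseparable, there is a nontrivial twisted sum already for weight $\omega_1$ (Example~\ref{ex:c0}). If $K$ is to be separable but may have weight $\mathfrak c$, there is one by fact (F4) below. The first case left over is that of a separable space of the least uncountable weight, and Marciszewski and Plebanek \cite{MP} asked about it.

\medskip
\noindent\textbf{Problem.} Does $\mathsf{ZFC}$ prove that there is a separable compact space $K$ of weight $\omega_1$ such that some twisted sum of $c_0$ and $C(K)$ is nontrivial?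
\medskip

The following facts are stated in \cite{MP}. Martin's axiom $\mathsf{MA}(\kappa)$ is recalled in Section~\ref{sec:lifting} and Stone spaces in Section~\ref{sec:compact}. A family of subsets of $\omega$ is \emph{almost disjoint} if any two distinct members have finite intersection; for such a family $\mathcal A$ let $K_{\mathcal A}$ be the Stone space of the algebra of subsets of $\omega$ generated by $\mathcal A$ and the finite sets.
\begin{itemize}
\item[(F1)] If $\kappa<\mathfrak c$ and $\mathsf{MA}(\kappa)$ holds, then every twisted sum of $c_0$ and $C(2^\kappa)$ is trivial.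
\item[(F2)] If $\kappa<\mathfrak c$, $\mathsf{MA}(\kappa)$ holds and $\mathcal A$ is an almost disjoint family of subsets of $\omega$ with $|\mathcal A|=\kappa$, then every twisted sum of $c_0$ and $C(K_{\mathcal A})$ is trivial.
\item[(F3)] (Castillo) If $\mathsf{CH}$ holds and $\mathcal A$ is an almost disjoint family of infinite subsets of $\omega$ with $|\mathcal A|=\omega_1$, then $c_0$ and $C(K_{\mathcal A})$ have a nontrivial twisted sum.
\item[(F4)] (Correa and Tausk) $c_0$ and $C(2^{\mathfrak c})$ have a nontrivial twisted sum.
\end{itemize}
So for the cube $2^{\omega_1}$ and for the spaces $K_{\mathcal A}$ with $|\mathcal A|=\omega_1$ the outcome depends on the axioms, and a $\mathsf{ZFC}$ example would have to be a space that resists Martin's axiom. There is a reason to guess that none does. The twisted sum in Example~\ref{ex:c0} is nontrivial because $C(K)$ does not embed into $\ell_\infty$, and for separable $K$ this obstruction is absent: restriction to a countable dense set embeds $C(K)$ into $\ell_\infty$. We show that under Martin's axiom it is the only obstruction.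

Let $q:\ell_\infty\to\ell_\infty/c_0$ be the quotient map. A \emph{lifting} of an operator $T:Y\to\ell_\infty/c_0$ is an operator $S:Y\to\ell_\infty$ with $qS=T$. Throughout, $\kappa$ is an infinite cardinal.

\begin{theorem}\label{thm:A}
Assume $\mathsf{MA}(\kappa)$, and let $Y$ be a closed subspace of $\ell_\infty$ with $\operatorname{dens}Y\le\kappa$. Then every operator $T:Y\to\ell_\infty/c_0$ has a lifting $S$ with $\|S\|\le3\|T\|$. Consequently every twisted sum of $c_0$ and $Y$ is trivial.
\end{theorem}

\begin{corollary}\label{cor:K}
Assume $\mathsf{MA}(\kappa)$. If $K$ is a separable compact space of weight at most $\kappa$, then every twisted sum of $c_0$ and $C(K)$ is trivial. In particular, under $\mathsf{MA}(\omega_1)$ this holds for every separable compact space of weight $\omega_1$.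
\end{corollary}

\begin{corollary}\label{cor:answer}
If $\mathsf{ZFC}$ is consistent, then it neither proves nor refutes the existence of a separable compact space $K$ of weight $\omega_1$ with a nontrivial twisted sum of $c_0$ and $C(K)$. In particular, the answer to the Problem is no.
\end{corollary}

The next two theorems are not needed for the answer. They show that the constant and the hypothesis on $Y$ in Theorem~\ref{thm:A} are the right ones.

\begin{theorem}\label{thm:B}
In $\mathsf{ZFC}$, there are a separable compact space $K$ of weight $\omega_1$ and an operator $T:C(K)\to\ell_\infty/c_0$ of norm $1$ such that every lifting $S$ of $T$ satisfies $\|S\|\ge3$.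
\end{theorem}

\begin{theorem}\label{thm:C}
Assume $\mathsf{MA}(\kappa)$, and let $Y$ be a Banach space with $\operatorname{dens}Y\le\kappa$. Then every twisted sum of $c_0$ and $Y$ is trivial if and only if $Y$ is isomorphic to a subspace of $\ell_\infty$.
\end{theorem}

Section~\ref{sec:reduction} reduces everything to the construction of a bounded sequence of functionals on $Y$ with prescribed asymptotics. Martin's axiom builds such a sequence from finite approximations, provided that among uncountably many approximations two can be merged. The merging rests on an elementary estimate in normed spaces, isolated in Section~\ref{sec:gluing}, which is the source of the constant $3$. Section~\ref{sec:lifting} proves Theorem~\ref{thm:A}, Section~\ref{sec:compact} the two corollaries, and Sections~\ref{sec:sharp} and~\ref{sec:class} prove Theorems~\ref{thm:B} and~\ref{thm:C}.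

\section{Twisted sums as lifting problems}\label{sec:reduction}

We use the Hahn--Banach theorem in the following form: if $\rho$ is a seminorm on a real vector space and $\psi$ is a linear functional on a subspace with $|\psi|\le\rho$, then $\psi$ has a linear extension to the whole space with the same bound. The norm of the quotient is
\[
\|q(x)\|=\limsup_n|x(n)|\qquad(x\in\ell_\infty),
\]
because adding an element of $c_0$ does not change the right side, while replacing the first $N$ coordinates of $x$ by $0$ gives a representative of norm $\sup_{n\ge N}|x(n)|$.

\subsection{From twisted sums to operators and back}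

\begin{lemma}\label{lem:trivial}
If every operator $Y\to\ell_\infty/c_0$ has a lifting, then every twisted sum of $c_0$ and $Y$ is trivial.
\end{lemma}

\begin{proof}
Let $Z\subseteq X$ be a closed subspace, $j:Z\to c_0$ and $R:X/Z\to Y$ isomorphisms, and $\pi:X\to X/Z$ the quotient map. Each coordinate $z\mapsto j(z)(n)$ is a functional on $Z$ of norm at most $\|j\|$. Extending each of them to $X$ with the same bound gives an operator $J:X\to\ell_\infty$ that extends $j$. Since $J(Z)\subseteq c_0$, the formula $T(R\pi x)=q(Jx)$ defines a linear map $T:Y\to\ell_\infty/c_0$. It is bounded: $\|q(Jx)\|=\|q(J(x+z))\|\le\|J\|\,\|x+z\|$ for all $z\in Z$, so $\|q(Jx)\|\le\|J\|\,\|\pi x\|\le\|J\|\,\|R^{-1}\|\,\|R\pi x\|$. Let $S$ be a lifting of $T$. Then $q(Jx-SR\pi x)=0$, so $Jx-SR\pi x\in c_0$ for all $x\in X$, and $Px=j^{-1}(Jx-SR\pi x)$ defines an operator $P:X\to Z$. For $z\in Z$ we have $\pi z=0$ and $Pz=j^{-1}(jz)=z$. Thus $P$ is a projection onto $Z$.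
\end{proof}

In the other direction, a copy of $Y$ in $\ell_\infty/c_0$ produces a twisted sum inside $\ell_\infty$.

\begin{lemma}\label{lem:pullback}
Let $T:Y\to\ell_\infty/c_0$ be an isometric embedding of a Banach space $Y$. Then $X=q^{-1}(T(Y))$ with the subspace $c_0$ is a twisted sum of $c_0$ and $Y$. If it is trivial, then $Y$ is isomorphic to a subspace of $\ell_\infty$.
\end{lemma}

\begin{proof}
The range $T(Y)$ is complete, hence closed, so $X$ is a closed subspace of $\ell_\infty$ containing $c_0$, and $X/c_0=T(Y)$ is isometric to $Y$. If $P$ is a projection of $X$ onto $c_0$, then $q$ maps the closed subspace $\ker P$ bijectively onto $T(Y)$, and this bijection is an isomorphism by the open mapping theorem. Hence $Y$ is isomorphic to $\ker P\subseteq\ell_\infty$.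
\end{proof}

\begin{example}\label{ex:c0}
Identify $\omega$ with the set $2^{<\omega}$ of finite $0$--$1$ sequences. The branches $\{x|n:n<\omega\}$, $x\in2^\omega$, are infinite and almost disjoint; let $\mathcal A$ consist of $\omega_1$ of them. Let $(e_A)_{A\in\mathcal A}$ be the unit vectors of $c_0(\mathcal A)$ and put $Te_A=q(1_A)$. For distinct $A_1,\dots,A_k\in\mathcal A$, the sequence $\sum_ic_i1_{A_i}$ takes, outside a finite set, only the values $c_i$ and $0$, and each $c_i$ infinitely often. So $\|\sum_ic_iq(1_{A_i})\|=\max_i|c_i|$, and $T$ extends to an isometric embedding of $c_0(\mathcal A)$ into $\ell_\infty/c_0$.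

No operator $S:c_0(\mathcal A)\to\ell_\infty$ is injective. Indeed, if $h$ is a functional on $c_0(\mathcal A)$ and $|h(e_A)|>1/j$ for $k$ different sets $A$, then a signed sum of these $e_A$ has norm $1$ and $h$-value above $k/j$, so $k<j\|h\|$. Hence $h(e_A)\ne0$ for only countably many $A$, and the countably many coordinates of $S$ all vanish at some $e_A$. By Lemma~\ref{lem:pullback}, $c_0$ and $c_0(\mathcal A)$ have a nontrivial twisted sum. The one-point compactification $K$ of the discrete space $\mathcal A$ is nonseparable of weight $\omega_1$, and $C(K)=c_0(\mathcal A)\oplus\mathbb R\cdot1$ is isomorphic to $c_0(\mathcal A)$.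
\end{example}

\subsection{Liftings in coordinates}\label{subsec:coord}

An operator $S:Y\to\ell_\infty$ is the same as a bounded sequence $(h_n)$ in $Y^*$, through $Sy=(h_n(y))_n$, and $\|S\|=\sup_n\|h_n\|$. To describe $T$ in the same way we drop boundedness. Fix a Banach space $Y\ne\{0\}$ and an operator $T:Y\to\ell_\infty/c_0$ with $\|T\|\le1$. Let $E\subseteq Y$ be a linearly independent set of unit vectors with $|E|\le\operatorname{dens}Y$ whose linear span $Y_0$ is dense: take a maximal linearly independent subset of a dense set of least cardinality and normalize. For $e\in E$ choose $f(e)\in\ell_\infty$ with $q(f(e))=Te$, extend $f$ linearly to $Y_0$, and put $f_n(y)=f(y)(n)$. Each $f_n:Y_0\to\mathbb R$ is linear, possibly unbounded, and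
\begin{equation}\label{eq:limsup}
\limsup_n|f_n(y)|=\|Ty\|\le\|y\|\qquad(y\in Y_0).
\end{equation}
The first part of the next lemma makes \eqref{eq:limsup} uniform on finite-dimensional subspaces. The second says what has to be constructed.

\begin{lemma}\label{lem:coord}
\begin{enumerate}
\item[(a)] If $V\subseteq Y_0$ is finite-dimensional and $\lambda>1$, then for all large $n$ we have $|f_n(u)|\le\lambda\|u\|$ for all $u\in V$.
\item[(b)] If $c>0$ and $(h_n)$ is a sequence in $Y^*$ with $\limsup_n\|h_n\|\le c$ and $h_n(e)-f_n(e)\to0$ for every $e\in E$, then $T$ has a lifting of norm at most $c$.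
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The sequences $(f_n(v))_n$, for $v$ in a basis of $V$, are bounded, so $C=\sup_n\|f_n|_V\|$ is finite. Choose $\delta>0$ with $1+\delta+C\delta\le\lambda$ and a finite $\delta$-net in the unit sphere of $V$. By \eqref{eq:limsup}, for all large $n$ we have $|f_n(u')|\le1+\delta$ at every point $u'$ of the net. For such $n$ and a unit vector $u\in V$, take $u'$ in the net with $\|u-u'\|\le\delta$; then $|f_n(u)|\le1+\delta+C\delta$.

(b) Put $h_n'=c\,h_n/\max(c,\|h_n\|)$. Then $\|h_n'\|\le c$ and $\|h_n-h_n'\|=\max(0,\|h_n\|-c)\to0$. Hence $h_n'(y)-f_n(y)\to0$ for $y\in E$ and, by linearity, for $y\in Y_0$. The operator $Sy=(h'_n(y))_n$ has norm at most $c$ and satisfies $Sy-f(y)\in c_0$, that is, $qSy=Ty$, for $y\in Y_0$. Both sides are continuous and $Y_0$ is dense.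
\end{proof}

\begin{proposition}\label{prop:separable}
If $Y$ is separable, then every operator $T:Y\to\ell_\infty/c_0$ has a lifting $S$ with $\|S\|\le\|T\|$, and every twisted sum of $c_0$ and $Y$ is trivial.
\end{proposition}

\begin{proof}
We may assume $\|T\|=1$. Since $E$ is countable, $Y_0$ is the union of finite-dimensional subspaces $V_1\subseteq V_2\subseteq\cdots$. By Lemma~\ref{lem:coord}(a) there are $N_1<N_2<\cdots$ with $\|f_n|_{V_k}\|\le1+\frac1k$ for $n\ge N_k$. For $N_k\le n<N_{k+1}$ let $h_n\in Y^*$ be a norm-preserving extension of $f_n|_{V_k}$, and let $h_n=0$ for $n<N_1$. Lemma~\ref{lem:coord}(b) applies with $c=1$, and Lemma~\ref{lem:trivial} gives the last statement.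
\end{proof}

For uncountable $E$ no sequence $(V_k)$ exhausts $Y_0$. We shall instead consider all finite approximations to $(h_n)$. Such an approximation fixes $h_0,\dots,h_{N-1}$ and promises that all later $h_n$ will be close to $f_n$ on a finite set $F\subseteq E$; the promise can be kept if $f_n$ has norm about $1$ on $\operatorname{span}F$ for all $n\ge N$. Martin's axiom requires that among uncountably many promises some two, say about $F$ and $F'$, can be kept together. For very large $n$ this is free, by Lemma~\ref{lem:coord}(a) applied to $\operatorname{span}(F\cup F')$. The difficulty lies in the finitely many intermediate $n$, where $f_n$ is controlled on $\operatorname{span}F$ and on $\operatorname{span}F'$ but not on the sum.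

\section{Gluing two finite-dimensional pieces}\label{sec:gluing}

\subsection{Two vectors}

Let $x,y$ be linearly independent unit vectors of a normed space $Y$ and let $\varphi$ be a linear functional with $|\varphi(x)|\le1$ and $|\varphi(y)|\le1$. This says nothing about $\varphi$ on $\operatorname{span}\{x,y\}$: if $\|x-y\|=\varepsilon$, $\varphi(x)=1$ and $\varphi(y)=-1$, then every $g\in Y^*$ within $\frac12$ of $\varphi$ at $x$ and at $y$ has $g(x-y)\ge1$, so $\|g\|\ge1/\varepsilon$.

A third vector repairs this. Let $W$ be a subspace containing $x$, suppose that $z\in W$ is a point of $W$ nearest to $y$, and suppose that $\varphi$ has norm at most $1$ on $\operatorname{span}\{x,z\}$ and on $\operatorname{span}\{y,z\}$. Let $a,b\in\mathbb R$ and $\Delta=\|ax-by\|$. Since $ax\in W$,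
\[
\|bz-by\|=\operatorname{dist}(by,W)\le\Delta,\qquad\|ax-bz\|\le\|ax-by\|+\|by-bz\|\le2\Delta,
\]
and therefore
\[
|\varphi(ax-by)|\le|\varphi(ax-bz)|+|\varphi(bz-by)|\le2\Delta+\Delta=3\Delta .
\]
So $\varphi$ has norm at most $3$ on $\operatorname{span}\{x,y\}$. The point is that $z$ depends on $y$ and $W$ but not on $x$: one mediator works for all $x\in W$ at once. The constant is attained. In $\mathbb R^2$ with the maximum norm take $x=(1,0)$, $y=(1,1)$, $W=\mathbb Rx$, $z=0$ and $\varphi(u)=u_1-2u_2$; then $\varphi(x)=1$, $\varphi(y)=-1$ and $\varphi(1,-1)=3$.

\subsection{Two finite sets}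

When $y$ is replaced by a finite set $F$, nearest points need not exist, and they need not depend linearly on the vector of $\operatorname{span}F$. Moreover, we shall need mediators from a prescribed countable set. So we settle for finitely many almost nearest points, and pay with an additive error. For a finite set $F\subseteq Y$ and $b\in\mathbb R^F$ write $|b|=\sum_{e\in F}|b_e|$ and $u_b=\sum_{e\in F}b_ee$.

\begin{definition}
Let $F\subseteq Y$ be finite, $C\subseteq Y$ nonempty and $\tau>0$. A finite set $M\subseteq C$ is a \emph{$\tau$-mediator for $F$ in $C$} if for every $b\in\mathbb R^F$ with $|b|\le1$ there is $z\in M$ with $\|u_b-z\|\le\operatorname{dist}(u_b,C)+\tau$.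
\end{definition}

A $\tau$-mediator always exists: the open sets $\{u\in Y:\|u-z\|<\operatorname{dist}(u,C)+\tau\}$, $z\in C$, cover the compact set $\{u_b:|b|\le1\}$, and finitely many of them suffice.

\begin{lemma}\label{lem:glue}
Let $F,F'$ be finite subsets of a normed space $Y$, let $C\subseteq Y$ satisfy $\operatorname{span}F'\subseteq\overline C$, and let $M$ be a $\tau$-mediator for $F$ in $C$. Let $\varphi$ be a linear functional on $\operatorname{span}(F\cup F'\cup M)$ such that $|\varphi(u)|\le\lambda\|u\|$ for $u\in\operatorname{span}(F\cup M)$ and for $u\in\operatorname{span}(F'\cup M)$. Then there is $g\in Y^*$ with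
\[
\|g\|\le3\lambda,\qquad g(e)=\varphi(e)\ \ (e\in F'),\qquad|g(e)-\varphi(e)|\le2\lambda\tau\ \ (e\in F).
\]
\end{lemma}

\begin{proof}
We first show that for all $w\in\operatorname{span}F'$ and $b\in\mathbb R^F$,
\begin{equation}\label{eq:key}
|\varphi(w)-\varphi(u_b)|\le3\lambda\|w-u_b\|+2\lambda\tau|b|.
\end{equation}
For $b=0$ this follows from $|\varphi(w)|\le\lambda\|w\|$. For $b\neq0$, both sides are positively homogeneous in $(w,b)$, so we may assume $|b|=1$. Put $\Delta=\|w-u_b\|$. Since $w\in\overline C$, we have $\operatorname{dist}(u_b,C)\le\Delta$, so there is $z\in M$ with $\|z-u_b\|\le\Delta+\tau$, and then $\|w-z\|\le2\Delta+\tau$. Now $w-z\in\operatorname{span}(F'\cup M)$ and $z-u_b\in\operatorname{span}(F\cup M)$, so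
\[
|\varphi(w)-\varphi(u_b)|\le|\varphi(w-z)|+|\varphi(z-u_b)|\le\lambda(2\Delta+\tau)+\lambda(\Delta+\tau)=3\lambda\Delta+2\lambda\tau .
\]

Inequality \eqref{eq:key} bounds a linear functional by a sum of two seminorms, and we split the functional accordingly. On $V=\operatorname{span}F'\times\mathbb R^F$ define
\[
U(w,b)=w-u_b,\qquad\Phi=\varphi\circ U,\qquad\rho_1(v)=3\lambda\|Uv\|,\qquad\rho_2(w,b)=2\lambda\tau|b| .
\]
By \eqref{eq:key}, the functional $(v,v)\mapsto\Phi(v)$ on the diagonal of $V\times V$ is bounded in absolute value by the seminorm $(v,v')\mapsto\rho_1(v)+\rho_2(v')$. Let $\Psi$ be an extension to $V\times V$ with the same bound, and put $\Phi_1(v)=\Psi(v,0)$, $\Phi_2(v)=\Psi(0,v)$. Then $\Phi=\Phi_1+\Phi_2$ and $|\Phi_i|\le\rho_i$. Since $|\Phi_1(v)|\le3\lambda\|Uv\|$, the formula $g(Uv)=\Phi_1(v)$ defines a functional of norm at most $3\lambda$ on the range of $U$; extend it to $Y$ with the same norm. For $e\in F'$ we have $U(e,0)=e$ and $\rho_2(e,0)=0$, so $g(e)=\Phi(e,0)=\varphi(e)$. For $e\in F$ let $b\in\mathbb R^F$ have $b_e=-1$ and all other entries $0$. Then $U(0,b)=e$, so $|\varphi(e)-g(e)|=|\Phi_2(0,b)|\le2\lambda\tau$.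
\end{proof}

\section{The lifting theorem}\label{sec:lifting}

\subsection{Martin's axiom}

Let $(\mathbb P,\le)$ be a partially ordered set. Its elements are called \emph{conditions}, and $r\le p$ is read ``$r$ extends $p$''. Two conditions are \emph{compatible} if they have a common extension. $\mathbb P$ is \emph{ccc} if every uncountable subset contains two distinct compatible conditions. A set $\mathcal D\subseteq\mathbb P$ is \emph{dense} if every condition has an extension in $\mathcal D$. A \emph{filter} is an upward closed set $G\subseteq\mathbb P$ any two elements of which have a common extension in $G$. The axiom $\mathsf{MA}(\kappa)$ says: for every nonempty ccc partial order and every family of at most $\kappa$ dense subsets, some filter meets all of them. The full axiom $\mathsf{MA}$ is $\mathsf{MA}(\kappa)$ for all $\kappa<\mathfrak c$.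

For the rest of this section $Y\subseteq\ell_\infty$ is a closed subspace with $\operatorname{dens}Y\le\kappa$ and $T:Y\to\ell_\infty/c_0$ is an operator. If $T=0$ take $S=0$. Otherwise $Y\ne\{0\}$ and we scale so that $\|T\|=1$. Let $E$, $Y_0$, $f_n$ be as in Section~\ref{subsec:coord}; thus $|E|\le\kappa$. We write $\lambda_m=1+\frac1m$ for integers $m\ge1$.

\subsection{A countable supply of functionals}

Two approximations that choose different functionals $h_0$ cannot be merged. If all of $Y^*$ were allowed, the ccc would fail at once. We therefore need a countable set of functionals that still imitates every functional on every finite set without increasing the norm, and this is what the inclusion $Y\subseteq\ell_\infty$ provides.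

\begin{lemma}\label{lem:H}
There is a countable set $H\subseteq Y^*$ such that for every rational $r>0$, every $g\in Y^*$ with $\|g\|\le r$, every finite $F\subseteq Y$ and every $\varepsilon>0$ there is $h\in H$ with $\|h\|\le r$ and $|h(e)-g(e)|<\varepsilon$ for $e\in F$.
\end{lemma}

\begin{proof}
Let $\delta_j(y)=y(j)$ for $y\in Y$, $j<\omega$, and let $H_0$ be the countable set of finite sums $\sum t_j\delta_j$ with $t_j\in\mathbb Q$ and $\sum|t_j|\le1$. It lies in the unit ball $B_{Y^*}$. Its weak$^*$ closure $L$ contains all such sums with real $t_j$; these sums form a convex set with closure $L$, so $L$ is convex. We claim $L=B_{Y^*}$; this is the bipolar theorem. If $g\in B_{Y^*}\setminus L$, separation of $g$ from the weak$^*$ closed convex set $L$ by a weak$^*$ continuous functional gives $y\in Y$ with $g(y)>\sup_{h\in L}h(y)\ge\sup_j|y(j)|=\|y\|$, which contradicts $\|g\|\le1$. So $rH_0$ is weak$^*$ dense in $rB_{Y^*}$, and $H=\bigcup\{rH_0:r\in\mathbb Q,\ r>0\}$ has the stated property by the definition of the weak$^*$ topology.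
\end{proof}

\subsection{The partial order}

Let $\mathbb P$ be the set of triples $p=(s_p,F_p,m_p)$, where $s_p=(h_0,\dots,h_{N_p-1})$ is a finite sequence in $H$ of length $N_p$, $F_p\subseteq E$ is finite, $m_p\ge1$ is an integer, and
\begin{equation}\label{eq:cond}
|f_n(u)|\le\lambda_{m_p}\|u\|\qquad\text{for all }u\in\operatorname{span}F_p\text{ and }n\ge N_p .
\end{equation}
Put $r\le p$ if $s_r$ extends $s_p$, $F_r\supseteq F_p$, $m_r\ge m_p$, and for $N_p\le n<N_r$ the entry $h_n$ of $s_r$ satisfies
\begin{equation}\label{eq:order}
\|h_n\|\le3\lambda_{m_p},\qquad|h_n(e)-f_n(e)|<\tfrac1{m_p}\quad(e\in F_p).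
\end{equation}
So \eqref{eq:order} is the promise made by $p$, and \eqref{eq:cond} guarantees that it can be kept. The promise allows norm $3\lambda_{m_p}$ although a single promise can be kept with norm $\lambda_{m_p}$; the room is for Lemma~\ref{lem:glue}. The triple $(\emptyset,\emptyset,1)$ is a condition. The relation $\le$ is reflexive and antisymmetric. It is transitive: if $r\le p'\le p$, then for $N_p\le n<N_{p'}$ the entry $h_n$ of $s_r$ is that of $s_{p'}$ and satisfies \eqref{eq:order} for $p$, and for $N_{p'}\le n<N_r$ it satisfies \eqref{eq:order} for $p'$, which is stronger because $F_{p'}\supseteq F_p$ and $m_{p'}\ge m_p$.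

\begin{lemma}\label{lem:length}
Let $p=(s,F,m)\in\mathbb P$.
\begin{enumerate}
\item[(a)] For every $N'\ge N_p$ there is $s'$ of length $N'$ with $(s',F,m)\in\mathbb P$ and $(s',F,m)\le p$.
\item[(b)] For $e\in E$ and $l\ge1$ the set $\mathcal D_{e,l}=\{r\in\mathbb P:e\in F_r,\ m_r\ge l,\ N_r\ge l\}$ is dense.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $n\ge N_p$. By \eqref{eq:cond}, $f_n|_{\operatorname{span}F}$ extends to $g\in Y^*$ with $\|g\|\le\lambda_m$, and Lemma~\ref{lem:H} gives $h_n\in H$ with $\|h_n\|\le\lambda_m$ and $|h_n(e)-f_n(e)|<\frac1m$ for $e\in F$. Append these $h_n$, $N_p\le n<N'$, to $s$. Condition \eqref{eq:cond} persists because $N'\ge N_p$.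

(b) Put $F'=F\cup\{e\}$ and $m'=\max(m,l)$. By Lemma~\ref{lem:coord}(a) there is $N'\ge\max(N_p,l)$ with $|f_n(u)|\le\lambda_{m'}\|u\|$ for $u\in\operatorname{span}F'$ and $n\ge N'$. With $s'$ from (a), $(s',F',m')$ is a condition in $\mathcal D_{e,l}$, and it extends $p$ because \eqref{eq:order} involves only $s'$, $F$ and $m$.
\end{proof}

\subsection{The countable chain condition}

Given uncountably many conditions with sets $F_\xi$, $\xi<\omega_1$, we want to apply Lemma~\ref{lem:glue} to $F=F_\eta$ and $F'=F_\xi$. The requirements look circular. The mediator $M$ is chosen for $F_\eta$ inside a set $C$ whose closure must already contain $\operatorname{span}F_\xi$; on the other hand, $F_\xi$ must be chosen after $M$, since the $f_n$ have to be controlled on $\operatorname{span}(F_\xi\cup M)$ from the same index on as on $\operatorname{span}(F_\eta\cup M)$. A closing-off argument breaks the circle. We find a countable stage $\delta$ such that whatever some condition does with finitely many vectors from the stage is already done by a condition inside the stage. Then $\xi<\delta$ is chosen to imitate $\eta=\delta$.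

\begin{proposition}\label{prop:ccc}
$\mathbb P$ is ccc.
\end{proposition}

\begin{proof}
Take an uncountable set of conditions. Since $H$ is countable, there are countably many pairs $(s,m)$, so we can find distinct conditions $p_\xi=(s,F_\xi,m)$, $\xi<\omega_1$, in the set with the same $s$ and $m$. Put $N=N_{p_\xi}$, $\lambda=\lambda_m\le2$ and $\tau=\frac1{8m}$, so that $2\lambda\tau\le\frac1{2m}$.

\emph{Patterns.} For $\beta<\omega_1$ let $C_\beta$ be the set of rational linear combinations of elements of $\bigcup_{\zeta<\beta}F_\zeta$. It is a countable subset of $Y_0$ containing $0$, and $\operatorname{span}F_\xi\subseteq\overline{C_\beta}$ for $\xi<\beta$. A \emph{pattern over $\beta$} is a pair $(M,s_1)$, where $M\subseteq C_\beta$ is finite and $s_1$ is a finite sequence in $H$ extending $s$, of length $N_1\ge N$. An ordinal $\xi<\omega_1$ \emph{realizes} the pattern if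
\begin{enumerate}
\item[(i)] $|f_n(u)|\le\lambda\|u\|$ for all $n\ge N_1$ and $u\in\operatorname{span}(F_\xi\cup M)$;
\item[(ii)] $(s_1,F_\xi,m)\le p_\xi$.
\end{enumerate}
The triple in (ii) is a condition by (i). The sequence $s_1$ belongs to the pattern because (i) can be had only from some $N_1$ on, and the two conditions to be merged must agree on how to fill the gap from $N$ to $N_1$.

\emph{Closing off.} There are countably many patterns over each $\beta<\omega_1$. Let $\delta_0=1$. Given $\delta_j<\omega_1$, choose a countable ordinal $\delta_{j+1}>\delta_j$ that exceeds the least ordinal realizing $(M,s_1)$, for every pattern $(M,s_1)$ over $\delta_j$ that is realized at all. Let $\delta=\sup_j\delta_j<\omega_1$. Then $C_\delta=\bigcup_jC_{\delta_j}$ is an increasing union, so a pattern over $\delta$, having finite $M$, is a pattern over some $\delta_j$. Hence every pattern over $\delta$ that is realized by some ordinal is realized by some $\xi<\delta$.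

\emph{Choice of the two conditions.} Let $M$ be a $\tau$-mediator for $F_\delta$ in $C_\delta$. By Lemma~\ref{lem:coord}(a) there is $N_1\ge N$ such that (i) holds for $\delta$, and by Lemma~\ref{lem:length}(a) there is $s_1$ of length $N_1$ such that (ii) holds for $\delta$. So $\delta$ realizes $(M,s_1)$, and so does some $\xi<\delta$. We show that $p_\xi$ and $p_\delta$ are compatible.

\emph{Merging.} Put $F=F_\xi\cup F_\delta$. By Lemma~\ref{lem:coord}(a) there is $N_2\ge N_1$ with $|f_n(u)|\le\lambda\|u\|$ for $u\in\operatorname{span}F$ and $n\ge N_2$. Fix $n$ with $N_1\le n<N_2$. By (i) for $\delta$ and for $\xi$, and since $\operatorname{span}F_\xi\subseteq\overline{C_\delta}$, Lemma~\ref{lem:glue} applies to $F_\delta$, $F_\xi$, $C_\delta$, $M$ and $\varphi=f_n$. It gives $g\in Y^*$ with $\|g\|\le3\lambda$ and $|g(e)-f_n(e)|\le\frac1{2m}$ for $e\in F$. By Lemma~\ref{lem:H} there is $h_n\in H$ with $\|h_n\|\le3\lambda$ and $|h_n(e)-g(e)|<\frac1{2m}$ for $e\in F$; then $|h_n(e)-f_n(e)|<\frac1m$ for $e\in F$. Let $s_2$ be $s_1$ followed by these $h_n$, $N_1\le n<N_2$. Then $r=(s_2,F,m)$ is a condition by the choice of $N_2$, and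 it extends both $(s_1,F_\xi,m)$ and $(s_1,F_\delta,m)$. By (ii) and transitivity, $r\le p_\xi$ and $r\le p_\delta$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:A}}

There are at most $|E|\cdot\omega\le\kappa$ sets $\mathcal D_{e,l}$, so $\mathsf{MA}(\kappa)$ gives a filter $G$ that meets all of them. Any two of the sequences $s_p$, $p\in G$, are initial segments of a common sequence, and their lengths are unbounded, so their union is an infinite sequence $(h_n)_{n<\omega}$ in $H$. Let $e\in E$ and $l\ge1$, and take $p\in G\cap\mathcal D_{e,l}$. For $n\ge N_p$ take $p'\in G$ with $N_{p'}>n$ and $r\in G$ extending $p$ and $p'$. Then $N_p\le n<N_r$, and $r\le p$ gives $\|h_n\|\le3(1+\frac1l)$ and $|h_n(e)-f_n(e)|<\frac1l$. Since $e$ and $l$ were arbitrary, $\limsup_n\|h_n\|\le3$ and $h_n(e)-f_n(e)\to0$ for all $e\in E$. By Lemma~\ref{lem:coord}(b), $T$ has a lifting of norm at most $3$. The statement on twisted sums follows from Lemma~\ref{lem:trivial}. \qed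

\begin{remark}
The bound $\operatorname{dens}Y\le\kappa$ is used only to count the sets $\mathcal D_{e,l}$. The inclusion $Y\subseteq\ell_\infty$ is used only to make $H$ countable, and this enters twice in Proposition~\ref{prop:ccc}: in fixing $s$ and in counting patterns. It cannot be dropped. A lifting $S$ of an isometric embedding $T$ satisfies $\|Sy\|\ge\|qSy\|=\|y\|$, so it is injective; hence the operator $T$ of Example~\ref{ex:c0} has no lifting.
\end{remark}

\section{Separable compact spaces}\label{sec:compact}

\begin{lemma}\label{lem:CK}
Let $K$ be a nonempty compact space. If $w(K)\le\kappa$, then $\operatorname{dens}C(K)\le\kappa$. If $K$ is separable, then $C(K)$ is isometric to a closed subspace of $\ell_\infty$.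
\end{lemma}

\begin{proof}
Fix a base of cardinality at most $\kappa$. For each pair $U,V$ of basic sets with $\overline U\subseteq V$ choose, by Urysohn's lemma, a continuous function equal to $1$ on $\overline U$ and to $0$ outside $V$. These at most $\kappa$ functions separate the points of $K$, so by the Stone--Weierstrass theorem the polynomials in them with rational coefficients form a dense set, of cardinality at most $\kappa$. If $\{t_n:n<\omega\}$ is dense in $K$, then $u\mapsto(u(t_n))_n$ is an isometric embedding of $C(K)$ into $\ell_\infty$, and its range is complete, hence closed.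
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:K}]
For $K=\emptyset$ there is nothing to prove. Otherwise Lemma~\ref{lem:CK} identifies $C(K)$ with a closed subspace of $\ell_\infty$ of density at most $\kappa$, and Theorem~\ref{thm:A} applies.
\end{proof}

Recall that the \emph{Stone space} of an algebra $\mathfrak B$ of subsets of a set $\Omega$ is the set $K$ of ultrafilters of $\mathfrak B$, with the sets $\widehat B=\{\mathcal U\in K:B\in\mathcal U\}$, $B\in\mathfrak B$, as a base. It is compact, and $B\mapsto\widehat B$ is an isomorphism of $\mathfrak B$ onto the algebra of clopen subsets of $K$. We use two consequences.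
\begin{itemize}
\item[(S1)] If $\mathfrak B$ is infinite, then $w(K)=|\mathfrak B|$: the sets $\widehat B$ form a base, and for any base every clopen set is, by compactness, a finite union of basic sets.
\item[(S2)] For $t\in\Omega$ let $\mathcal U_t=\{B\in\mathfrak B:t\in B\}\in K$. If $\Omega_0\subseteq\Omega$ meets every nonempty element of $\mathfrak B$, then $\{\mathcal U_t:t\in\Omega_0\}$ is dense in $K$, because $t\in B$ means $\mathcal U_t\in\widehat B$.
\end{itemize}

\begin{proof}[Proof of Corollary~\ref{cor:answer}]
If $\mathsf{ZFC}$ is consistent, then so is $\mathsf{ZFC}+\mathsf{MA}(\omega_1)$ (Solovay--Tennenbaum), and in this theory no space as in the statement exists, by Corollary~\ref{cor:K}. The theory $\mathsf{ZFC}+\mathsf{CH}$ is consistent as well. In it, let $\mathcal A$ be an almost disjoint family of $\omega_1$ infinite sets, as in Example~\ref{ex:c0}. The algebra generated by $\mathcal A$ and the finite sets has cardinality $\omega_1$, so $K_{\mathcal A}$ has weight $\omega_1$ by (S1) and is separable by (S2) with $\Omega_0=\omega$. By (F3), $c_0$ and $C(K_{\mathcal A})$ have a nontrivial twisted sum.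
\end{proof}

\begin{remark}
The cube $2^\kappa$ has weight $\kappa$, and it is separable for $\kappa\le\mathfrak c$ by the Hewitt--Marczewski--Pondiczery theorem. So (F1) is a special case of Corollary~\ref{cor:K}, and so is (F2) by (S1) and (S2). Under full $\mathsf{MA}$ the corollary covers all separable compact spaces of weight less than $\mathfrak c$. It cannot be extended to weight $\mathfrak c$, since $2^{\mathfrak c}$ is separable, has weight $\mathfrak c$, and has a nontrivial twisted sum by (F4).
\end{remark}

\section{The constant 3 is sharp}\label{sec:sharp}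

For separable $Y$ the constant $1$ suffices by Proposition~\ref{prop:separable}. To force the constant $3$ we look for functionals of norm $3$ that behave like norm-one functionals on each fixed vector from some index on, but in such a way that among uncountably many vectors some pair is always caught by a late functional. The model is the functional $u\mapsto u(a)-u(b)+u(c)$ at three points $a<b<c$ of a linear order: it reduces to a single evaluation when $u(a)=u(b)$ or $u(b)=u(c)$, and it detects only functions that change value both between $a$ and $b$ and between $b$ and $c$.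

\begin{proof}[Proof of Theorem~\ref{thm:B}]
\emph{The order.} Order $2^\omega$ lexicographically. For $s\in2^{<\omega}$ let $|s|$ be its length, $[s]$ the set of $x\in2^\omega$ extending $s$, and $s0$, $s1$, $s\bar0$, $s\bar1$ the sequence $s$ followed by $0$, by $1$, by infinitely many zeros, by infinitely many ones. Write $\bar0,\bar1$ for the constant sequences. Then $[s]=\{x:s\bar0\le x\le s\bar1\}$. Also, $t1\bar0$ is the immediate successor of $t0\bar1$: if $x>t0\bar1$, the first difference occurs at a position where $t0\bar1$ has a $0$, so either within $t$, and then $x>t1\bar0$, or right after $t$, and then $x\in[t1]$. For $x<y$ let $x\wedge y$ be the longest common initial segment; $s=x\wedge y$ is the unique $s$ with $x\in[s0]$ and $y\in[s1]$.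

\emph{The space.} Fix $X\subseteq2^\omega\setminus\{\bar1\}$ with $|X|=\omega_1$. Let $I_x=\{t\in2^\omega:t\le x\}$, let $\mathfrak B$ be the algebra of subsets of $2^\omega$ generated by the sets $I_x$, $x\in X$, and let $K$ be its Stone space. The $I_x$ are distinct, so $|\mathfrak B|=\omega_1$ and $w(K)=\omega_1$ by (S1). An element of $\mathfrak B$ lies in the algebra generated by some $I_{x_1}\subseteq\dots\subseteq I_{x_k}$ with $k\ge1$ and $x_1<\dots<x_k$, so it is a union of some of the sets $I_{x_1}$, $I_{x_{i+1}}\setminus I_{x_i}$, $2^\omega\setminus I_{x_k}$. The first contains $\bar0$, the last contains $\bar1$, and $I_{x_{i+1}}\setminus I_{x_i}$ contains $s1\bar0$ for $s=x_i\wedge x_{i+1}$. So the countable set of eventually constant sequences meets every nonempty element of $\mathfrak B$, and $K$ is separable by (S2).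

For $u\in C(K)$ and $t\in2^\omega$ write $u(t)$ for $u(\mathcal U_t)$; then $\|u\|=\sup_t|u(t)|$ by (S2). Let $\chi_x\in C(K)$ be the indicator function of $\widehat{I_x}$, so $\chi_x(t)=1$ if $t\le x$ and $\chi_x(t)=0$ otherwise. The span $Y_0$ of $1$ and the $\chi_x$, $x\in X$, is dense in $C(K)$ by the Stone--Weierstrass theorem: it is an algebra because $\chi_x\chi_y=\chi_{\min(x,y)}$, and it separates points because the sets $B\in\mathfrak B$ on which two given ultrafilters agree form a subalgebra, so two ultrafilters containing the same generators $I_x$ coincide.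

\emph{The operator.} For $s\in2^{<\omega}$ put $a_s=s\bar0$ and $b_s=s1\bar0$. If $s$ contains a $0$, write $s$ as $t0$ followed by ones and put $c_s=t1\bar0$, the immediate successor of $s\bar1=t0\bar1$. If $s$ contains no $0$, put $c_s=\bar1=s\bar 1$, which is not in $X$. In both cases, for $x\in X$,
\begin{equation}\label{eq:abc}
x\in[s0]\iff a_s\le x<b_s,\qquad x\in[s1]\iff b_s\le x<c_s .
\end{equation}
Identify $\ell_\infty$ with $\ell_\infty(2^{<\omega})$ through an enumeration of $2^{<\omega}$, and define
\[
S_0:C(K)\to\ell_\infty,\quad(S_0u)(s)=u(a_s)-u(b_s)+u(c_s),\qquad T=qS_0 .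
\]
Since $S_01=1$, we have $\|T\|\ge1$. Let $u=\gamma_0+\sum_{i=1}^k\gamma_i\chi_{x_i}\in Y_0$ with $x_1<\dots<x_k$, and let $s$ be different from the finitely many sequences $x_i\wedge x_j$, $i<j$. Then $[s0]$ or $[s1]$ contains no $x_i$. In the first case, \eqref{eq:abc} gives $\chi_{x_i}(a_s)=\chi_{x_i}(b_s)$ for all $i$, so $u(a_s)=u(b_s)$ and $(S_0u)(s)=u(c_s)$. In the second case, \eqref{eq:abc} gives $\chi_{x_i}(b_s)=\chi_{x_i}(c_s)$ for all $i$, so $(S_0u)(s)=u(a_s)$. Thus $|(S_0u)(s)|\le\|u\|$ for all but finitely many $s$, and $\|Tu\|\le\|u\|$. By density, $\|T\|=1$.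

\emph{The lower bound.} Let $S$ be a lifting of $T$ and $\varepsilon>0$. The operator $R=S-S_0$ takes values in $c_0$. So for each $x\in X$ there is $N_x<\omega$ with $|(R1)(s)|\le\varepsilon$ and $|(R\chi_x)(s)|\le\varepsilon$ whenever $|s|\ge N_x$. Some $N$ equals $N_x$ for uncountably many $x$, and among these there are $x<y$ with the same first $N$ entries. Let $s=x\wedge y$, so $|s|\ge N$, and let $v=1+2\chi_x-2\chi_y$. Then $v(t)=1$ for $t\le x$, $v(t)=-1$ for $x<t\le y$ and $v(t)=1$ for $t>y$, so $\|v\|=1$. By \eqref{eq:abc}, $a_s\le x<b_s\le y<c_s$, hence $(S_0v)(s)=1+1+1=3$. Since $|(Rv)(s)|\le\varepsilon+2\varepsilon+2\varepsilon$, we get $\|S\|\ge(Sv)(s)\ge3-5\varepsilon$. As $\varepsilon$ was arbitrary, $\|S\|\ge3$.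
\end{proof}

\begin{remark}
The operator $S_0$ is itself a lifting of $T$ with $\|S_0\|\le3$, so the least norm of a lifting of this $T$ is exactly $3$. By Lemma~\ref{lem:CK}, $C(K)$ is isometric to a closed subspace of $\ell_\infty$ of density at most $\omega_1$, so for uncountable $\kappa$ the constant in Theorem~\ref{thm:A} cannot be lowered. The example reproduces the situation of Section~\ref{sec:gluing}: for $s=x\wedge y$ the functional $u\mapsto(S_0u)(s)$ has norm $1$ on $\operatorname{span}\{1,\chi_x\}$ and on $\operatorname{span}\{1,\chi_y\}$, by the computation above with $k=1$, and norm $3$ on the sum of these subspaces.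
\end{remark}

\section{Spaces with only trivial twisted sums}\label{sec:class}

By Lemma~\ref{lem:pullback}, the missing half of Theorem~\ref{thm:C} follows once $Y$ is embedded into $\ell_\infty/c_0$. In coordinates, we need linear functionals $f_n$ on a dense subspace with $\limsup_n|f_n(y)|=\|y\|$. Again we use finite approximations, but now the $f_n$ are being built rather than imitated and need not be bounded, so the ccc costs nothing beyond the \emph{$\Delta$-system lemma}: every uncountable family of finite sets has an uncountable subfamily any two distinct members of which have the same intersection, the \emph{root}.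

\begin{proposition}\label{prop:embed}
Assume $\mathsf{MA}(\kappa)$. Every Banach space $Y$ with $\operatorname{dens}Y\le\kappa$ embeds isometrically into $\ell_\infty/c_0$.
\end{proposition}

\begin{proof}
Let $Y\ne\{0\}$, and let $E$ and $Y_0=\operatorname{span}E$ be as in Section~\ref{subsec:coord}, so $|E|\le\kappa$. We identify $N<\omega$ with $\{0,\dots,N-1\}$.

\emph{The partial order.} Conditions are triples $p=(N_p,F_p,x_p)$ with $N_p<\omega$, $F_p\subseteq E$ finite and $x_p:F_p\times N_p\to\mathbb Q$. For $n<N_p$ and $F\subseteq F_p$, the values $x_p(e,n)$, $e\in F$, define a linear functional on $\operatorname{span}F$, the \emph{$n$-th column of $p$ on $F$}. Put $r\le p$ if $N_r\ge N_p$, $F_r\supseteq F_p$, $x_r$ extends $x_p$, and for $N_p\le n<N_r$ the $n$-th column of $r$ on $F_p$ has norm at most $1$. For transitivity let $r\le p'\le p$. If $N_p\le n<N_{p'}$, the $n$-th columns of $r$ and $p'$ on $F_p$ coincide; if $N_{p'}\le n<N_r$, the $n$-th column of $r$ on $F_p$ is a restriction of its $n$-th column on $F_{p'}$.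

\emph{The ccc.} Among uncountably many conditions, uncountably many have the same $N$. Each pair $(N,F)$ carries only countably many conditions, so uncountably many sets $F$ occur; keep one condition for each. Pass to an uncountable subfamily whose sets $F$ form a $\Delta$-system with root $F_0$. There are countably many functions $F_0\times N\to\mathbb Q$, so two distinct members $p,p'$ have $x_p=x_{p'}$ on $F_0\times N$. Then $(N,F_p\cup F_{p'},x_p\cup x_{p'})$ is a condition, and it extends both, since no new column is added.

\emph{Dense sets.} For $e\in E$ the set $\mathcal D_e=\{p:e\in F_p\}$ is dense: add $e$ to $F_p$ with values $0$ and keep $N_p$. Let $Y_{\mathbb Q}$ be the set of rational linear combinations of elements of $E$; it is dense in $Y$ and has cardinality at most $\kappa$. For $y\in Y_{\mathbb Q}\setminus\{0\}$, rational $\varepsilon\in(0,1)$ and $l<\omega$, let $\mathcal D_{y,\varepsilon,l}$ be the set of $p$ such that $y\in\operatorname{span}F_p$ and for some $n$ with $l\le n<N_p$ the $n$-th column of $p$ on $F_p$ has value greater than $(1-\varepsilon)\|y\|$ at $y$. To see that it is dense, extend a given condition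 to $p$ with $y\in\operatorname{span}F_p$, and add zero columns until $N_p\ge l$. Let $\psi$ be a functional on $\operatorname{span}F_p$ with $\|\psi\|=1$ and $\psi(y)=\|y\|$. The functional $(1-\frac\varepsilon2)\psi$ has norm less than $1$ and value greater than $(1-\varepsilon)\|y\|$ at $y$. Both quantities depend continuously on the finitely many values on the basis $F_p$, so both strict inequalities hold for a functional with rational values on $F_p$. Add it as a new column. Altogether there are at most $\kappa$ dense sets, and $\mathsf{MA}(\kappa)$ gives a filter $G$ meeting all of them.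

\emph{The embedding.} Any two elements of $G$ have a common extension in $G$, so the functions $x_p$, $p\in G$, agree where they overlap. Given $e\in E$ and $n<\omega$, the filter $G$ contains a member of $\mathcal D_e$ and a member of $\mathcal D_{e,1/2,n}$, which has $N_p>n$; hence $(e,n)$ lies in the domain of some $x_r$, $r\in G$. So the $x_p$ have a union $x:E\times\omega\to\mathbb Q$, and we let $f_n:Y_0\to\mathbb R$ be linear with $f_n(e)=x(e,n)$. Let $y\in Y_0$. Only finitely many elements of $E$ occur in $y$, so $y\in\operatorname{span}F_p$ for some $p\in G$. For $n\ge N_p$ take $r\in G$ with $r\le p$ and $N_r>n$; then $|f_n(y)|\le\|y\|$ by the definition of the order. Hence $(f_n(y))_n\in\ell_\infty$ and $\limsup_n|f_n(y)|\le\|y\|$. If $y\in Y_{\mathbb Q}\setminus\{0\}$, then for every rational $\varepsilon\in(0,1)$ and every $l$ there is $n\ge l$ with $f_n(y)>(1-\varepsilon)\|y\|$, so $\limsup_n|f_n(y)|\ge\|y\|$. Thus $y\mapsto q((f_n(y))_n)$ is a linear map on $Y_0$ of norm at most $1$ that preserves norms on $Y_{\mathbb Q}$. Its continuous extension $T$ to $Y$ satisfies $\|Ty\|=\|y\|$ on a dense set, hence everywhere.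
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Suppose that $Y$ is isomorphic to a subspace $Y'$ of $\ell_\infty$. Then $Y'$ is complete, hence closed, and $\operatorname{dens}Y'\le\kappa$. A twisted sum of $c_0$ and $Y$ is a twisted sum of $c_0$ and $Y'$, so it is trivial by Theorem~\ref{thm:A}. Conversely, suppose that every twisted sum of $c_0$ and $Y$ is trivial. Proposition~\ref{prop:embed} gives an isometric embedding $T:Y\to\ell_\infty/c_0$. The twisted sum $q^{-1}(T(Y))$ of Lemma~\ref{lem:pullback} is trivial, so $Y$ is isomorphic to a subspace of $\ell_\infty$.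
\end{proof}

\begin{thebibliography}{1}

\bibitem{MP}
Witold Marciszewski and Grzegorz Plebanek, \emph{Extension operators and twisted sums of $c_0$ and $C(K)$ spaces}, arXiv:1703.02139 (2017).

\end{thebibliography}
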